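# Internal ultrapowers of Kelley–Morse models and the failure of comprehension

## 1. The full second-order model over an inaccessible cardinal

We work with structures that have sets and classes. A model of Kelley–Morse set theory ${\rm KM}$ is a structure $\mathcal M=\langle M,\in^{\mathcal M},\mathcal C\rangle$, with sets $M$ and classes $\mathcal C$, satisfying ${\rm ZFC}$ for sets, extensionality for classes, replacement with class parameters, global choice, and the full comprehension scheme: for every formula $\varphi$, with arbitrary class quantifiers and class parameters, $\{v:\varphi(v)\}$ is a class. Two small consequences are used all the time. Finitely many classes $A_0,\dots,A_k$ can be coded by the single class $\bigcup_i\{i\}\times A_i$. And a class contained in a set is a set, by replacement applied to a function that is the identity on the class and constant elsewhere.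

**Definition of the internal ultrapower.** Let $\mathcal M\models{\rm KM}$ and let $E\in M$ be, in $\mathcal M$, an ultrafilter on a set $J$. For $F\subseteq J\times M$ write $F_x=\{v:(x,v)\in F\}$ for the section at $x$; we regard $F$ as the sequence $\langle F_x:x\in J\rangle$ of classes. The sets of ${\rm Ult}(\mathcal M,E)$ are the equivalence classes $[f]$ of functions $f:J\to M$, $f\in M$, where $f\sim g$ iff $\{x:f(x)=g(x)\}\in E$. The classes of ${\rm Ult}(\mathcal M,E)$ are the equivalence classes $[F]$ of classes $F\in\mathcal C$, $F\subseteq J\times M$, where $F\sim G$ iff $\{x:F_x=G_x\}\in E$. Membership is given by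
$$[f]\in[g]\iff\{x:f(x)\in g(x)\}\in E,\qquad [f]\in[F]\iff\{x:f(x)\in F_x\}\in E .$$
This does not depend on representatives, since changing them changes the set on the right only outside a set in $E$. Write $c_a$ for the constant function with value $a$, and $c_A=J\times A$ for a class $A$.

For example, let $J=\omega$, let $E$ be nonprincipal, and let $F=\{(n,v):v\in V_n\}$, so $F_n=V_n$. Then $[F]$ contains every $[c_a]$ with $a\in V_\omega$, because $a\in V_n$ for all but finitely many $n$. It has the same members as the set $[n\mapsto V_n]$.

The question is posed in Victoria Gitman, Joel David Hamkins and Thomas A. Johnstone, "Class choice and the surprising weakness of Kelley-Morse set theory", arXiv:2601.23165 (2026): if $U\in M$ is, in $\mathcal M$, a normal measure on a cardinal $\delta$, is ${\rm Ult}(\mathcal M,U)$ always a model of ${\rm KM}$?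

The most trivial ultrafilters give no trouble. If $\{x_0\}\in E$, then a set is in $E$ exactly when it contains $x_0$. So $[f]\mapsto f(x_0)$, $[F]\mapsto F_{x_0}$ is well defined and injective, it is onto by constants, and it preserves membership. Hence ${\rm Ult}(\mathcal M,E)\cong\mathcal M\models{\rm KM}$. The next case has real content but is still easy.

**Proposition 1.** Let $\kappa$ be inaccessible, $\mathcal M=\langle V_\kappa,\in,P(V_\kappa)\rangle$, and let $E\in V_\kappa$ be an ultrafilter on $J$. Then $\mathcal M\models{\rm KM}$ and ${\rm Ult}(\mathcal M,E)\models{\rm KM}$.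

**Proof.** *$\mathcal M$ is a model of ${\rm KM}$.* $V_\kappa\models{\rm ZFC}$. Extensionality is clear, and comprehension holds because every subset of $V_\kappa$ is a class. If $F$ is a function on $a\in V_\kappa$ into $V_\kappa$, then $F[a]$ has size less than $\kappa$, so by regularity its elements have bounded rank and $F[a]\in V_\kappa$. A well-order of $V_\kappa$ gives global choice.

*Łoś's theorem for all second-order formulas.* We show by induction on $\varphi$ that
$${\rm Ult}\models\varphi([\vec f],[\vec F])\iff\{x\in J:\mathcal M\models\varphi(\vec f(x),\vec F_x)\}\in E. \tag{1}$$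
Atomic formulas hold by definition, and $\neg,\wedge$ because $E$ is an ultrafilter. For $\exists v\,\varphi$: if $[g]$ is a witness in the ultrapower, then $\{x:\varphi(g(x),\dots)\}\in E$ and this set is contained in $\{x:\exists v\,\varphi\}$. Conversely, if $\{x:\exists v\,\varphi\}\in E$, choose witnesses $g(x)\in V_\kappa$ for these $x$ and let $g(x)=\emptyset$ otherwise; then $g\in V_\kappa$ and $[g]$ is a witness. For $\exists X\,\varphi$ the first direction is the same. Conversely, if $\{x:\exists X\,\varphi\}\in E$, choose for each such $x$ a witness $F_x\subseteq V_\kappa$, put $F_x=\emptyset$ otherwise, and let $F=\{(x,v):v\in F_x\}$. Then $F\in P(V_\kappa)$ and $[F]$ is a witness.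

*Transfer.* By (1), every second-order sentence true in $\mathcal M$, or true in $\mathcal M$ for all values of its parameters, is true in ${\rm Ult}$ for all values of its parameters. All axioms of ${\rm KM}$ are of this form. $\square$

What changes in general? In an arbitrary $\mathcal M\models{\rm KM}$ the family $\mathcal C$ need not contain every subset of $M$. The $\exists X$ step used the axiom of choice of the surrounding universe to choose one *class* $F_x$ for each $x\in J$, and then used that the sequence of choices is again a class of the model. The global choice axiom of ${\rm KM}$ chooses sets, and nothing in the axioms chooses classes. We first find out how much survives.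

## 2. Łoś's theorem and the choice of classes

**Theorem C.** Let $\mathcal M\models{\rm KM}$ and let $E\in M$ be an ultrafilter on $J$ in $\mathcal M$.

1. Łoś's theorem holds for formulas without class quantifiers (class parameters allowed). Hence ${\rm Ult}(\mathcal M,E)$ satisfies all axioms of ${\rm KM}$ except possibly comprehension for formulas with class quantifiers.
2. The following are equivalent: (i) Łoś's theorem holds for all second-order formulas; (ii) the *$E$-choice scheme*: for each formula $\varphi$ and class $A$, if $\forall x\in J\,\exists X\,\varphi(x,X,A)$ then there is a class $F$ with $\{x:\varphi(x,F_x,A)\}\in E$; (iii) the map $a\mapsto[c_a]$, $A\mapsto[c_A]$ is elementary for all second-order formulas. Each of these implies ${\rm Ult}(\mathcal M,E)\models{\rm KM}$.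

In particular, ${\rm KM}$ plus the choice scheme for set-indexed families of classes (if $\forall x\in J\,\exists X\,\varphi$, then there is $F$ with $\varphi(x,F_x,A)$ for all $x\in J$) proves that all internal ultrapowers satisfy ${\rm KM}$, since that scheme implies (ii).

Two instances of $E$-choice are free. If $\{x_0\}\in E$, pick one $X$ for $x_0$ and let $F=\{x_0\}\times X$. If the witness $X$ is unique for each $x$, then $F=\{(x,v):x\in J\wedge\exists X(\varphi(x,X,A)\wedge v\in X)\}$ is a class by comprehension. So trouble needs a nonprincipal $E$ and non-unique witnesses.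

**Proof of part 1.** We prove (1) by induction on $\varphi$ without class quantifiers. The set on the right of (1) is in $M$: it is a class by comprehension and is contained in $J$. Atomic and Boolean cases are as before. For $\exists v$, only the direction from right to left needs care. If $B=\{x:\exists v\,\varphi\}\in E$, global choice gives a class function picking a witness for each $x\in B$; extend it by $\emptyset$ outside $B$. It is a class function on a set, hence by replacement a set $g\in M$, and $[g]$ is a witness by the induction hypothesis.

Now the axioms. Each axiom of ${\rm ZFC}$ for sets is a sentence without class quantifiers. Extensionality for classes says, for all $[F],[G]$, that $\forall v(v\in F\leftrightarrow v\in G)\to F=G$, and (1) applies to this formula, which holds in $\mathcal M$ for all pairs $F_x,G_x$. Replacement for a class parameter $[F]$ is treated in the same way. If $W$ witnesses global choice in $\mathcal M$, then $[c_W]$ does in ${\rm Ult}$. Finally, if $\varphi(v,[\vec f],[\vec F])$ has no class quantifiers, let $G=\{(x,v):x\in J\wedge\varphi(v,\vec f(x),\vec F_x)\}$, a class of $\mathcal M$. Then $[h]\in[G]$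 iff $\{x:\varphi(h(x),\vec f(x),\vec F_x)\}\in E$ iff ${\rm Ult}\models\varphi([h],[\vec f],[\vec F])$, so $[G]$ witnesses comprehension.

**Proof of part 2.** *(ii)⇒(i).* We continue the induction to all formulas. The sets on the right of (1) are still in $M$, because $\mathcal M$ has full comprehension, and the Boolean and $\exists v$ steps are unchanged. Consider $\exists X\,\varphi(X,[\vec f],[\vec F])$. If $[G]$ is a witness, the induction hypothesis puts $\{x:\varphi(G_x,\vec f(x),\vec F_x)\}$ in $E$, and it is contained in $B=\{x:\exists X\,\varphi(X,\vec f(x),\vec F_x)\}$. If $B\in E$, apply (ii) to the formula "$x\in B\to\varphi(X,\vec f(x),\vec F_x)$", whose hypothesis holds for every $x\in J$. We get a class $G$, without loss of generality $G\subseteq J\times M$, for which this formula holds at $E$-many $x$; intersecting with $B$, $\{x:\varphi(G_x,\vec f(x),\vec F_x)\}\in E$. So $[G]$ is a witness.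

*(i)⇒(iii).* With constant parameters, the set on the right of (1) is $J$ or $\emptyset$, according to whether $\mathcal M$ satisfies the formula.

*(iii)⇒(ii).* Write $j$ for the map. Suppose $\forall x\in J\,\exists X\,\varphi(x,X,A)$. Since $[{\rm id}]\in j(J)$, elementarity gives ${\rm Ult}\models\exists X\,\varphi([{\rm id}],X,j(A))$. Let $[F]$ be a witness. We claim $\{x\in J:\varphi(x,F_x,A)\}\in E$. If not, $B'=\{x\in J:\neg\varphi(x,F_x,A)\}\in E$. As $\mathcal M\models\forall x\in B'\ \neg\varphi(x,F_x,A)$, elementarity with parameters $B',F,A$ gives ${\rm Ult}\models\forall x\in j(B')\ \neg\varphi(x,j(F)_x,j(A))$. Now $[{\rm id}]\in j(B')$ because $B'\in E$. By part 1, $[f]\in j(F)_{[{\rm id}]}$ iff $\{x:(x,f(x))\in F\}\in E$ iff $[f]\in[F]$, so $j(F)_{[{\rm id}]}=[F]$ by extensionality. Hence ${\rm Ult}\models\neg\varphi([{\rm id}],[F],j(A))$, a contradiction.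

*Each implies ${\rm KM}$.* Given (i), the class $[\{(x,v):x\in J\wedge\varphi(v,\vec f(x),\vec F_x)\}]$ witnesses comprehension for an arbitrary $\varphi$, exactly as in part 1. $\square$

## 3. The negative theorems, and what a counterexample has to contain

The answer to the question is no.

**Theorem A.** Let $V\models{\rm ZFC}$, let $\kappa$ be inaccessible, and let $U$ be a normal measure on $\delta<\kappa$. There is a ${<}\kappa$-closed forcing $\mathbb P$ such that in $V[G]$ there is $\mathcal C\subseteq P(V_\kappa)$ with $\mathcal M=\langle V_\kappa,\in,\mathcal C\rangle\models{\rm KM}$, $U$ a normal measure on $\delta$ in $\mathcal M$, and ${\rm Ult}(\mathcal M,U)\not\models{\rm KM}$. Consequently (in $V$ itself) there is a countable transitive such model.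

**Theorem B.** Let $\kappa$ be inaccessible. There is a ${<}\kappa$-closed forcing $\mathbb P$ such that in $V[G]$ there is $\mathcal C$ with $\mathcal M=\langle V_\kappa,\in,\mathcal C\rangle\models{\rm KM}$ and, for every ultrafilter $E\in V_\kappa$ on a set: ${\rm Ult}(\mathcal M,E)\models{\rm KM}$ iff $E$ is principal.

Theorem B covers all normal measures in $V_\kappa$ simultaneously, and all nonprincipal ultrafilters on $\omega$, where no measurable cardinal is needed.

By Theorem C, a counterexample must violate $E$-choice. But Theorem C does not say that violating $E$-choice is enough: it makes Łoś's theorem fail, whereas we must make a particular collection missing from the ultrapower. (Section 7 contains a natural model in which $E$-choice fails but the instance of comprehension one would look at does not.) We need two things at once: a collection of elements of some set $[c_Z]$ of the ultrapower that is not a class of the ultrapower, and a formula, necessarily with a class quantifier, that defines this collection there. Section 4 supplies the collections; Sections 5 to 7 make them definable.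

## 4. Collections that an ultrapower does not contain

What are the subclasses of $[c_Z]$ in the ultrapower? If $[F]$ is a class, then the function $g(x)=F_x\cap Z$ from $J$ to $P(Z)$ determines which $[f]$ with $f\in Z^J$ belong to $[F]$. This suggests the following notion. For $f,f'\in Z^J$ write $f=_Ef'$ if $\{x:f(x)=f'(x)\}\in E$.

**Definition 2.** Let $t=(E,Z,\Phi)$, where $E$ is an ultrafilter on $J=\bigcup E$ and $\Phi\subseteq Z^J$. We call $t$ *external* if there is no $g:J\to P(Z)$ such that for all $f\in Z^J$
$$\{x:f(x)\in g(x)\}\in E\iff\exists f'\in\Phi\ \ f=_Ef'. \tag{2}$$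

If $\Phi=\{f_1,\dots,f_n\}$ is finite, $t$ is not external: $g(x)=\{f_1(x),\dots,f_n(x)\}$ works, since a finite union of sets is in $E$ only if one of them is.

**Example 3.** Let $E$ be a nonprincipal ultrafilter on $\omega$, $Z=\omega$, and $\Phi=\{c_n:n<\omega\}$. Then $t$ is external. Suppose $g$ satisfies (2). Then $\{x:n\in g(x)\}\in E$ for each $n$. Let $f(x)$ be the largest $n\le x$ with $n\in g(x)$, and $0$ if there is none. Since $0\in g(x)$ for $E$-many $x$, $\{x:f(x)\in g(x)\}\in E$. But for each $n$, $E$-many $x$ satisfy $x\ge n$ and $n\in g(x)$, so $f(x)\ge n$ for these. So $f$ is not $=_E$ to any constant, contradicting (2).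

For a normal measure, the collection to use is the measure itself. Recall that a normal measure on an uncountable cardinal $\delta$ is a nonprincipal $\delta$-complete ultrafilter $U$ on $\delta$ such that every function that is regressive on a set in $U$ is constant on a set in $U$, and that a cardinal carrying one is inaccessible.

**Lemma 4.** Let $U$ be a normal measure on $\delta<\kappa$, with $\kappa$ inaccessible. Let $Z=\bigcup_{\alpha<\delta}P(\alpha)$, let $f_Y(\alpha)=Y\cap\alpha$ for $Y\subseteq\delta$, and let $\Phi=\{f_Y:Y\in U\}$. Then $(U,Z,\Phi)$ is external.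

**Proof.** **Step 1: the ultrapower $N$ contains $P(\delta)$, and $U$ is represented by $\Phi$.** Form the ultrapower of $V_\kappa$ by $U$, using functions $\delta\to V_\kappa$; they all lie in $V_\kappa$. It is well-founded: if $[h_{n+1}]\in[h_n]$ for all $n$, countable completeness gives one $\alpha$ with $h_{n+1}(\alpha)\in h_n(\alpha)$ for all $n$, which is impossible. Let $N$ be its transitive collapse; identify $[f]$ with its image, and let $j:V_\kappa\to N$, $j(a)=[c_a]$, which is elementary by Łoś's theorem.

For $\alpha<\delta$ we have $j(\alpha)=\alpha$, by induction: if $[f]\in j(\alpha)$, then $f(\beta)<\alpha$ for $U$-many $\beta$, so by $\delta$-completeness $f$ is constant on a set in $U$ with some value $\eta<\alpha$, and $[f]=j(\eta)=\eta$; conversely $\eta<\alpha$ gives $\eta=j(\eta)\in j(\alpha)$. Next, $[{\rm id}]=\delta$. If $\alpha<\delta$, then $\{\beta:\alpha<\beta\}\in U$, so $\alpha=j(\alpha)<[{\rm id}]$. If $[f]<[{\rm id}]$, then $f$ is regressive on a set in $U$, so by normality constant on a set in $U$, and $[f]=j(\alpha)=\alpha$ for some $\alpha<\delta$. Also $\delta=[{\rm id}]<[c_\delta]=j(\delta)$.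

For $Y\subseteq\delta$, $f_Y(\alpha)=c_Y(\alpha)\cap{\rm id}(\alpha)$, so $[f_Y]=j(Y)\cap\delta$. For $\alpha<\delta$, $\alpha=j(\alpha)\in j(Y)$ iff $\alpha\in Y$. Hence $[f_Y]=Y$. So $P(\delta)\subseteq N$ and $\{[f_Y]:Y\in U\}=U$.

**Step 2: $U\notin N$.** Suppose $U\in N$. As $P(\delta)\subseteq N$, every function $\delta\to\delta$ is in $N$ (code it by a subset of $\delta$ with a pairing function), so $\delta^\delta\in N$. The ordinals below $j(\delta)=[c_\delta]$ are exactly the $[f]$ with $f\in\delta^\delta$, ordered by $[f]<[f']$ iff $\{\alpha:f(\alpha)<f'(\alpha)\}\in U$. This relation on $\delta^\delta$ is in $N$, since $U$ and $\delta^\delta$ are. Hence $N$, a transitive model of ${\rm ZFC}$, computes its collapse $f\mapsto[f]$, which is a surjection from $\delta^\delta$ onto $j(\delta)$. So $N\models|j(\delta)|\le2^\delta$. But $\delta$ is inaccessible, so by elementarity $N\models$ "$j(\delta)$ is inaccessible", and $\delta<j(\delta)$ gives $N\models2^\delta<j(\delta)$. This is a contradiction.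

**Step 3: externality.** Suppose $g:\delta\to P(Z)$ satisfies (2). Then $[g]\in N$. Each element of $[g]$ is $[f]$ for some $f\in Z^\delta$ with $\{\alpha:f(\alpha)\in g(\alpha)\}\in U$ (change $f$ outside a set in $U$ if necessary), and by (2) these are exactly the $[f_Y]$ with $Y\in U$. So $[g]=U\in N$, contradicting Step 2. $\square$

For an arbitrary nonprincipal ultrafilter, a counting argument works.

**Lemma 5.** Let $\kappa$ be inaccessible. For every nonprincipal ultrafilter $E\in V_\kappa$ on a set $J$ there are $Z\in V_\kappa$ and $\Phi\subseteq Z^J$ with $(E,Z,\Phi)$ external.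

**Proof.** The plan is to choose $Z$ with $|Z|=\lambda$ so that $Z^J/E$ has at least $2^\lambda$ elements while there are only $2^\lambda$ functions $J\to P(Z)$. Call a subset of $J$ null if it is not in $E$.

**Step 1: a regular cardinal $\mu$ and a map $h:J\to\mu$ that is $E$-almost everywhere above each $i<\mu$.** Let $\mu$ be the least cardinality of a partition of $J$ into null sets. It exists and $\mu\le|J|$, since $E$ is nonprincipal and so singletons are null. It is infinite, as finite unions of null sets are null.

A union of fewer than $\mu$ null sets is null. For finitely many sets this is clear. If a union of $\nu<\mu$ null sets, $\nu$ infinite, were in $E$, we could well-order the sets, make them disjoint, discard the empty ones and add the complement of the union, which is null. This would be a partition of $J$ into at most $\nu$ null sets, contradicting the choice of $\mu$.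

$\mu$ is regular. Otherwise let $\{A_i:i<\mu\}$ be a partition into null sets and $\langle\mu_k:k<{\rm cf}(\mu)\rangle$ be increasing, continuous and cofinal in $\mu$ with $\mu_0=0$. The sets $\bigcup\{A_i:\mu_k\le i<\mu_{k+1}\}$ are null, being unions of fewer than $\mu$ null sets, and they partition $J$ into ${\rm cf}(\mu)<\mu$ null sets, a contradiction.

Fix a partition $\{A_i:i<\mu\}$ into null sets and let $h(x)=i$ for $x\in A_i$. Then $\{x:h(x)\le i\}$ is null for each $i<\mu$.

**Step 2: many elements of $Z^J/E$.** Let $\lambda=\beth_{|J|+\mu}$ (ordinal sum). The index is a limit ordinal of cofinality $\mu$, so $\lambda$ is a strong limit cardinal with ${\rm cf}(\lambda)=\mu$. Also $|J|<\lambda$ because $|J|\le\beth_{|J|}<\lambda$, and $\lambda<\kappa$ because $\kappa$ is inaccessible. Let $\langle\lambda_i:i<\mu\rangle$ be increasing and cofinal in $\lambda$, and let $Z$ be the set of bounded subsets of $\lambda$. As $\lambda$ is a strong limit, $|Z|=\lambda$. For $A\subseteq\lambda$ let $g_A(x)=A\cap\lambda_{h(x)}\in Z$. If $A\ne A'$, there is $i$ with $A\cap\lambda_i\ne A'\cap\lambda_i$. Then $g_A(x)\ne g_{A'}(x)$ whenever $h(x)\ge i$, which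 is the case for $E$-many $x$. So $g_A\ne_Eg_{A'}$, and $|Z^J/E|\ge2^\lambda$.

**Step 3: counting.** $Z^J/E$ has at least $2^{2^\lambda}$ subsets, and there are only $(2^\lambda)^{|J|}=2^\lambda$ functions $g:J\to P(Z)$. So some $a\subseteq Z^J/E$ is not of the form $\{[f]:\{x:f(x)\in g(x)\}\in E\}$. Let $\Phi=\{f\in Z^J:[f]\in a\}$, which is in $V_\kappa$. Then "$\exists f'\in\Phi\ f=_Ef'$" means $[f]\in a$, so no $g$ satisfies (2). $\square$

## 5. A forcing with one club for each triple $(t,x,z)$

Fix an inaccessible $\kappa$. Let $\psi(v,H)$ be the formula

"there is a closed unbounded class $K$ of ordinals such that $(v,\xi)\in H$ for all $\xi\in K$."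

It has one existential class quantifier over a formula without class quantifiers, that is, it is $\Sigma^1_1$.

**Theorem 6 (coding theorem).** Let $\kappa$ be inaccessible and let $\mathcal T\subseteq V_\kappa$ be a set of triples $t=(E,Z,\Phi)$, where $E$ is an ultrafilter on $J=\bigcup E$ and $\Phi\subseteq Z^J$. There is a ${<}\kappa$-closed $\mathbb P$ such that in $V[G]$ there is $\mathcal C\subseteq P(V_\kappa)$ with:

1. $V_\kappa^{V[G]}=V_\kappa$ and $\mathcal M=\langle V_\kappa,\in,\mathcal C\rangle\models{\rm KM}$;
2. for each $t=(E,Z,\Phi)\in\mathcal T$ there is $H^t\in\mathcal C$ such that for all $f\in Z^J$,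
$${\rm Ult}(\mathcal M,E)\models\psi([f],[H^t])\iff\exists f'\in\Phi\ \ f=_Ef'.$$

Here is the design. For each $x\in J$, $z\in Z$ we add a generic set $S_{(t,x,z)}\subseteq\kappa$, and a club contained in it. All the sets $S$ will be classes, so they can be coded in $H^t$. By Theorem C(1), the ultrapower satisfies $\psi([f],[H^t])$ iff one single class $K$ gives clubs $K_x\subseteq S_{(t,x,f(x))}$ for $E$-many $x$. So we want the sequence of clubs along the graph of $f'$ to be a class for each $f'\in\Phi$, and no other sequences of clubs to be classes. Comprehension makes us close off: if two sequences are classes, so is their pair. So we allow the clubs along finitely many graphs at a time. Since an ultrafilter cannot be covered by finitely many null sets, finite unions of graphs do no harm: if $f$ agrees $E$-often with one of $f_1,\dots,f_n$, pointwise, then it agrees $E$-often with one fixed $f_i$.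

**The index sets.** Let $D=\{(t,x,z):t=(E,Z,\Phi)\in\mathcal T,\ x\in\bigcup E,\ z\in Z\}$. For $t\in\mathcal T$ and $f\in\Phi$ let $X_{t,f}=\{(t,x,f(x)):x\in J\}\subseteq D$. Let $I$ be the set of finite unions of sets $X_{t,f}$, including $\emptyset$. It is closed under finite unions.

**The forcing.** $\mathbb P_0$ consists of the trivial condition $(\emptyset,\emptyset)$ and all pairs $(s,c)$ with $s\in2^{\gamma+1}$, $\gamma<\kappa$, $c\subseteq\gamma+1$ closed, $\gamma\in c$, and $s(\xi)=1$ for all $\xi\in c$. The order is: $(s',c')\le(s,c)$ iff $s'\supseteq s$ and $c'\cap{\rm dom}(s)=c$. So $s$ is an initial part of a set and $c$ an initial part of a club inside it. $\mathbb A$ is the set of all $s\in2^{\gamma+1}$, $\gamma<\kappa$, together with $\emptyset$, ordered by reverse inclusion; it adds the set alone. For $X\subseteq D$ let $\mathbb P^X$ be the product with supports of size ${<}\kappa$ of $\mathbb P_0$ at each $x\in X$ and $\mathbb A$ at each $x\in D\setminus X$. Let $\mathbb P=\mathbb P^D$, and let $\pi_X:\mathbb P\to\mathbb P^X$ replace $(s,c)$ by $s$ at each coordinate outside $X$. Throughout, $X$ denotes a set in $V$.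

If $D$ had a single coordinate, then $\mathbb P=\mathbb P_0$ would add a set $S$ and a club $C\subseteq S$, the map $(s,c)\mapsto s$ would forget $C$, and Lemma 11 below would say that $V[S]$ has no club inside $S$.

**Lemma 7.** Each $\mathbb P^X$ is ${<}\kappa$-closed. Consequently, forcing with $\mathbb P$ adds no ${<}\kappa$-sequences of elements of $V$, $V_\kappa^{V[G]}=V_\kappa$, and $\kappa$ remains inaccessible.

**Proof.** Take a descending sequence of limit length less than $\kappa$. The union of the supports has size less than $\kappa$. At a coordinate where the sequence is eventually constant, keep that value. Consider another coordinate, first with factor $\mathbb P_0$, and let $(s_i,c_i)$ be the conditions there, with ${\rm dom}(s_i)=\gamma_i+1$ when nontrivial. If two comparable conditions have the same $s$, they are equal, since $(s,c')\le(s,c)$ gives $c=c'\cap{\rm dom}(s)=c'$. As the sequence is not eventually constant, neither is $\langle\gamma_i\rangle$. So $\gamma=\sup\gamma_i$ is not attained; it is a limit ordinal, and $\gamma<\kappa$ by regularity. Put $s=\bigcup s_i\cup\{(\gamma,1)\}$ and $c=\bigcup c_i\cup\{\gamma\}$. Then ${\rm dom}(s)=\gamma+1$,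 and $c\cap{\rm dom}(s_i)=c_i$, because $c_k\cap{\rm dom}(s_i)=c_i$ for $k\ge i$ and $c_k\subseteq c_i$ for $k\le i$. A limit point of $c$ below $\gamma$ lies below some $\gamma_i$, is a limit point of $c_i$, and so is in $c_i$; thus $c$ is closed. Clearly $s=1$ on $c$ and $\gamma\in c$. So $(s,c)$ is a condition below all $(s_i,c_i)$. For the factor $\mathbb A$, $\bigcup s_i\cup\{(\gamma,k)\}$ works for either value $k\in\{0,1\}$.

If $p$ forces $\dot h$ to be a function from $\eta<\kappa$ to $V$, build below $p$ a descending sequence of length $\eta$ deciding the values $\dot h(\xi)$ one by one, taking lower bounds at limits; a lower bound of the whole sequence forces $\dot h$ to be an element of $V$. So no such sequences are added. By induction on $\alpha<\kappa$, $V_\alpha$ is unchanged, since a subset of $V_\alpha$ is given by a $0$-$1$ sequence of length $|V_\alpha|<\kappa$. No short cofinal sequence in $\kappa$ and no subset of an ordinal $\alpha<\kappa$ is added, so $\kappa$ stays inaccessible. $\square$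

Recall that a *projection* $\pi:\mathbb P\to\mathbb Q$ is an order-preserving map with $\pi(1)=1$ such that whenever $q\le\pi(p)$ there is $p'\le p$ with $\pi(p')\le q$. If $G$ is $V$-generic for $\mathbb P$, then the upward closure of $\pi[G]$ is $V$-generic for $\mathbb Q$. Indeed it is a filter, and if $\Delta\subseteq\mathbb Q$ is open dense, then $\{p:\pi(p)\in\Delta\}$ is dense: given $p$, take $q\le\pi(p)$ in $\Delta$ and then $p'\le p$ with $\pi(p')\le q$. An easy example is a product $\mathbb A\times\mathbb A$ with its first coordinate map.

**Lemma 8.** $\pi_X$ is a projection. So for $V$-generic $G\subseteq\mathbb P$, the upward closure $G^X$ of $\pi_X[G]$ is $V$-generic for $\mathbb P^X$.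

**Proof.** Clearly $\pi_X$ is order preserving, $\pi_X(1)=1$, and $\pi_X$ does not change supports. Let $q\le\pi_X(p)$; then ${\rm supp}(q)\supseteq{\rm supp}(p)$. Define $p'$ with support ${\rm supp}(q)$: at $x\in X$ let $p'(x)=q(x)$. At $x\in{\rm supp}(q)\setminus X$ with $q(x)=s'$ and $p(x)=(s,c)$, so $s\subseteq s'$, let
$$p'(x)=(s'{}^\frown1,\ c\cup\{{\rm dom}(s')\}).$$
This is a condition: the set $c\cup\{{\rm dom}(s')\}$ is closed with the required largest element, and $s'{}^\frown1$ has value $1$ on it, since $s'\supseteq s$. Because ${\rm dom}(s')\ge{\rm dom}(s)$, $(c\cup\{{\rm dom}(s')\})\cap{\rm dom}(s)=c$. So $p'\le p$, and $\pi_X(p')\le q$ since $s'{}^\frown1\supseteq s'$. $\square$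

For $x\in D$ let $S_x\subseteq\kappa$ be the set whose characteristic function $\chi_{S_x}$ is the union of the first components of $p(x)$, $p\in G$, and let $C_x$ be the union of the second components.

**Lemma 9.** Each $C_x$ is a club in $\kappa$ contained in $S_x$. Moreover $V[G^X]=V[\langle S_x\rangle_{x\in D},\langle C_x\rangle_{x\in X}]$. In particular, $X\subseteq X'$ implies $V[G^X]\subseteq V[G^{X'}]$.

**Proof.** A condition $(s,c)$ can be extended to any length by adding zeros and then a final $1$, with the new top added to $c$. So by genericity the first components have union of domain $\kappa$, and $C_x$ is unbounded, as the top of each nontrivial condition is in its second component. If $p\in G$ and $p(x)=(s,c)$, then $C_x\cap{\rm dom}(s)=c$: any $p^*\in G$ has a common extension with $p$ in $G$, whose second component at $x$ contains that of $p^*(x)$ and meets ${\rm dom}(s)$ in $c$. Since each such $c$ is closed, so is $C_x$. Finally $s=1$ on $c$ gives $C_x\subseteq S_x$.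

The sequences $\langle S_x\rangle_{x\in D},\langle C_x\rangle_{x\in X}$ are read off from $G^X$. Conversely, we recover $G^X$ from them. Let $F$ be the set of $q\in\mathbb P^X$ such that every nontrivial $q(x)=(s,c)$ for $x\in X$ satisfies $s\subset\chi_{S_x}$ and $c=C_x\cap{\rm dom}(s)$, and every nontrivial $q(x)=s$ for $x\notin X$ satisfies $s\subset\chi_{S_x}$. Then $F$ is upward closed. Two members of $F$ are comparable at each coordinate (the longer one is stronger), and taking the stronger value at each coordinate gives a member of $F$ below both. So $F$ is a filter. It contains $\pi_X[G]$ by the previous paragraph, hence it contains $G^X$. If $q\in F$, then $G^X$ meets the dense set of conditions that are below $q$ or incompatible with $q$. Since $G^X\cup\{q\}\subseteq F$ and $F$ is a filter, the condition met is below $q$, so $q\in G^X$. Hence $F=G^X$. $\square$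

## 6. The classes, and why comprehension holds

**Definition of $\mathcal C$.** In $V[G]$ let $\mathcal C=\bigcup_{X\in I}\big(P(V_\kappa)\cap V[G^X]\big)$.

For $X\in I$ and $\tau\in V$, $\tau\subseteq V_\kappa\times\mathbb P^X$, put $\tau[G^X]=\{v:\exists q\in G^X\ (v,q)\in\tau\}$. Every $A\subseteq V_\kappa$ in $V[G^X]$ has this form: take $\tau=\{(v,q):q\Vdash\check v\in\dot A\}$ for a name $\dot A$. So $\mathcal C$ is the set of all $\tau[G^X]$. The set $\tau[G^X]$ has the $\mathbb P$-name $\tau^*=\{(\check v,p):\exists q\,((v,q)\in\tau\wedge\pi_X(p)\le q)\}$, because $G^X$ is the upward closure of $\pi_X[G]$. Collecting these names over all $X\in I$ and $\tau$ gives a $\mathbb P$-name $\dot{\mathcal C}$ for $\mathcal C$.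

**Lemma 10.** $\mathcal M=\langle V_\kappa,\in,\mathcal C\rangle\models{\rm KM}$.

**Proof.** **Step 1: the easy axioms.** $V_\kappa\models{\rm ZFC}$, and extensionality is clear. If $F\in\mathcal C$ is a function on $a\in V_\kappa$, then $F[a]\subseteq V_\kappa$ has size less than $\kappa$ in $V[G]$, where $\kappa$ is inaccessible and $V_\kappa$ is unchanged; so $F[a]\in V_\kappa$. A well-order of $V_\kappa$ in $V$ is in $\mathcal C$, since $V\subseteq V[G^\emptyset]$.

**Step 2: reducing comprehension to a claim.** The classes are scattered over the models $V[G^X]$, and a class quantifier ranges over all of them. We must show that the collection defined from parameters in $V[G^X]$ is again in $V[G^X]$. Since $I$ is closed under finite unions, Lemma 9 puts the finitely many parameters into one $V[G^X]$ with $X\in I$, and we code them as one $Y=\tau[G^X]$. Let $\varphi(v,Y)$ be a second-order formula. In $V$ let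
$$T=\{(v,q)\in V_\kappa\times\mathbb P^X:\exists p\in\mathbb P\ (\pi_X(p)=q\wedge p\Vdash\langle\check V_\kappa,\in,\dot{\mathcal C}\rangle\models\varphi(\check v,\tau^*))\}.$$
We claim that $\{v:\mathcal M\models\varphi(v,Y)\}=T[G^X]$. This suffices, as $T[G^X]\in\mathcal C$.

If $\mathcal M\models\varphi(v,Y)$, some $p\in G$ forces it; then $(v,\pi_X(p))\in T$ and $\pi_X(p)\in G^X$, so $v\in T[G^X]$.

**Step 3: two conditions with comparable projections can be matched.** For the other inclusion let $q\in G^X$ and $(v,q)\in T$, witnessed by $p$. Note that $p$ itself may be outside $G$. Suppose $\mathcal M\models\neg\varphi(v,Y)$. Some condition in $G$ forces this, and some condition in $G$ projects below $q$; a common extension in $G$ is a condition $p_1\in G$ forcing $\neg\varphi$ with $\pi_X(p_1)\le q=\pi_X(p)$. In particular ${\rm supp}(p_1)\supseteq{\rm supp}(p)$. We extend $p$ and $p_1$ to $p'$ and $p_1'$ that differ only in the initial parts of clubs at coordinates outside $X$. Let both have support ${\rm supp}(p_1)$. At $x\in X$ put $p'(x)=p_1'(x)=p_1(x)$, which is below $p(x)$. At $x\in{\rm supp}(p_1)\setminus X$ with $p_1(x)=(s_1,c_1)$ and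 $p(x)=(s,c)$, so $s\subseteq s_1$, put
$$p'(x)=(s_1{}^\frown1,\ c\cup\{{\rm dom}(s_1)\}),\qquad p_1'(x)=(s_1{}^\frown1,\ c_1\cup\{{\rm dom}(s_1)\}).$$
As in Lemma 8, these are conditions with $p'\le p$ and $p_1'\le p_1$.

**Step 4: an isomorphism between the cones.** For $x\in{\rm supp}(p_1)\setminus X$ write $p'(x)=(s^*,d)$ and $p_1'(x)=(s^*,d_1)$; the objects depend on $x$. For $r\le p'$ let $\sigma(r)$ be obtained by replacing, at each such $x$, the value $r(x)=(u,e)$ by
$$(u,\ (e\setminus{\rm dom}(s^*))\cup d_1),$$
and leaving the other coordinates unchanged. This is a condition: $u\supseteq s^*$ is $1$ on $d_1$; the new set is closed, since $d_1$ is closed with a largest element, and a limit point of $e\setminus{\rm dom}(s^*)$ is in $e$ and not below ${\rm dom}(s^*)$; and the top element is right, being the common maximum ${\rm dom}(s_1)$ of $d$ and $d_1$ if $u=s^*$, and being in $e\setminus{\rm dom}(s^*)$ otherwise. The new set meets ${\rm dom}(s^*)$ in $d_1$, so $\sigma(r)\le p_1'$. If $(u',e')\le(u,e)$ below $(s^*,d)$, then $e'\cap{\rm dom}(u)=e$, so $((e'\setminus{\rm dom}(s^*))\cup d_1)\cap{\rm dom}(u)=(e\setminus{\rm dom}(s^*))\cup d_1$, and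 $\sigma$ preserves the order. The same recipe with $d$ and $d_1$ exchanged is the inverse. So $\sigma$ is an isomorphism from the cone below $p'$ to the cone below $p_1'$. Since $\sigma$ changes only second components at coordinates outside $X$, $\pi_X\circ\sigma=\pi_X$.

**Step 5: the two generic extensions have the same structure $\mathcal M$ and the same $Y$.** Let $G'\ni p'$ be $V$-generic, and let $G''\ni p_1'$ be the generic filter generated by $\sigma[\{r\in G':r\le p'\}]$. Use primes for objects computed from $G'$ and $G''$. First, $V[G']=V[G'']$. Second, $G'^X=G''^X$, because $\pi_X\circ\sigma=\pi_X$ and the conditions in $G'$ below $p'$ already generate $G'$; so $\tau[G'^X]=\tau[G''^X]$. Third, $S'_x=S''_x$ for all $x\in D$, and $C'_x=C''_x$ except at $x\in{\rm supp}(p_1)\setminus X$, where $C''_x=(C'_x\setminus{\rm dom}(s^*))\cup d_1$ and $C'_x=(C''_x\setminus{\rm dom}(s^*))\cup d$. The data $s^*,d,d_1$, as functions of $x$, are in $V$. So for every $W\in I$ the sequences $\langle C'_x\rangle_{x\in W}$ and $\langle C''_x\rangle_{x\in W}$ can be computed from each other with a parameter in $V$, and Lemma 9 gives $V[G'^W]=V[G''^W]$. Hence $\dot{\mathcal C}^{G'}=\dot{\mathcal C}^{G''}$.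

But $p'\le p$ forces $\varphi(\check v,\tau^*)$ in $\langle\check V_\kappa,\in,\dot{\mathcal C}\rangle$, and $p_1'\le p_1$ forces its negation, while the structure and the parameter are the same for $G'$ and $G''$. This contradiction proves the claim. $\square$

## 7. Which sequences of clubs are classes

**Lemma 11.** If $X\subseteq D$, $X\in V$, and $y\in D\setminus X$, then no club $K\subseteq\kappa$ with $K\in V[G^X]$ is contained in $S_y$.

**Proof.** In $\mathbb P^X$ the coordinate $y$ has factor $\mathbb A$, where we are free to put a $0$ at a limit. Suppose $q_0\in\mathbb P^X$ forces that $\dot K$ is a club contained in $\dot S_y$. Build $q_0\ge q_1\ge\cdots$ in $\mathbb P^X$ and ordinals $\xi_n$ with ${\rm dom}(q_n(y))\le\xi_n<{\rm dom}(q_{n+1}(y))$ and $q_{n+1}\Vdash\xi_n\in\dot K$: given $q_n$, since $\dot K$ is forced to be unbounded, some extension decides an element $\xi_n\ge{\rm dom}(q_n(y))$ of $\dot K$, and we then lengthen the coordinate $y$ past $\xi_n$. Let $\xi=\sup_n\xi_n=\sup_n{\rm dom}(q_n(y))<\kappa$, a limit ordinal. By the proof of Lemma 7 there is a lower bound $q_\omega$ with $q_\omega(y)=\bigcup_nq_n(y)\cup\{(\xi,0)\}$.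 It forces $\xi\in\dot K$, as $\dot K$ is closed and all $\xi_n\in\dot K$, and it forces $\xi\notin\dot S_y$. This is a contradiction. $\square$

**Proof of Theorem 6.** Closure and part 1 are Lemmas 7 and 10. For part 2 let $t=(E,Z,\Phi)\in\mathcal T$, and put
$$H^t=\{(x,(z,\xi)):x\in J,\ z\in Z,\ \xi\in S_{(t,x,z)}\}.$$
By Lemma 9 it lies in $V[G^\emptyset]$, so $H^t\in\mathcal C$. Let $f\in Z^J$. The part of $\psi$ after its class quantifier has no class quantifiers, so by Theorem C(1), ${\rm Ult}\models\psi([f],[H^t])$ holds iff there are $K\in\mathcal C$, $K\subseteq J\times V_\kappa$, and $B\in E$ such that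
$$\text{for all }x\in B,\ K_x\text{ is a club in }\kappa\text{ contained in }S_{(t,x,f(x))}. \tag{3}$$

**Step 1: functions in $\Phi$ are recognized.** If $f=_Ef'\in\Phi$, let $K=\{(x,\xi):x\in J,\ \xi\in C_{(t,x,f'(x))}\}$ and $B=\{x:f(x)=f'(x)\}\in E$. Then $K\in V[G^{X_{t,f'}}]$, so $K\in\mathcal C$, and (3) holds.

**Step 2: nothing else is.** Suppose (3) holds with $K\in V[G^X]$, $X\in I$. Every $K_x$ is in $V[G^X]$, so by Lemma 11, $(t,x,f(x))\in X$ for every $x\in B$. Let $X_{t,f_1},\dots,X_{t,f_n}$, with $f_i\in\Phi$, be those of the finitely many generators of $X$ whose first index is $t$. If $(t,x,f(x))\in X_{t,f_i}$, then $f(x)=f_i(x)$. So $B\subseteq\bigcup_{i\le n}\{x:f(x)=f_i(x)\}$. As $B\in E$ and $E$ is an ultrafilter, $n\geq 1$ and $f=_Ef_i$ for some $i$. $\square$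

**Corollary 12.** If $t=(E,Z,\Phi)\in\mathcal T$ is external, then ${\rm Ult}(\mathcal M,E)\not\models{\rm KM}$: it has no class whose members are exactly the $v\in[c_Z]$ with $\psi(v,[H^t])$.

**Proof.** First, externality means the same in $V$ and $V[G]$, as $J$, $P(Z)$ and all functions $J\to P(Z)$ are in the unchanged $V_\kappa$. Suppose $[F]$ were such a class, and let $g(x)=F_x\cap Z$; then $g:J\to P(Z)$ is in $V_\kappa$. For $f\in Z^J$ we have $[f]\in[c_Z]$, so $\{x:f(x)\in g(x)\}\in E$ iff $[f]\in[F]$ iff ${\rm Ult}\models\psi([f],[H^t])$ iff $\exists f'\in\Phi\ f=_Ef'$. This is (2), contradicting externality. $\square$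

For instance, with $\mathcal T$ consisting of the single triple of Example 3, the formula $\psi$ defines in ${\rm Ult}(\mathcal M,E)$ the collection $\{[c_n]:n<\omega\}$ of standard elements of $[c_\omega]$, which is not a class there.

**Remark 13 (failure of $E$-choice alone).** A first idea for a counterexample is to take all finite subsets of $D$ in place of $I$, so that each single club $C_{(t,x,z)}$ is a class but only finitely many clubs are available at once. The proofs of Lemmas 10 and 11 use about $I$ only that it is a set in $V$ of subsets of $D$ containing $\emptyset$ and closed under finite unions, so this gives a model $\mathcal M'\models{\rm KM}$. Let $E$ be nonprincipal and $f\in Z^J$. In $\mathcal M'$, for every $x\in J$ there is a club contained in $S_{(t,x,f(x))}$. But if $K\in V[G^X]$ with $X$ finite, then by Lemma 11 the set of $x$ for which $K_x$ is such a club is contained in $\{x:(t,x,f(x))\in X\}$, which is finite and so not in $E$. So $E$-choice fails in $\mathcal M'$. Yet ${\rm Ult}(\mathcal M',E)\models\neg\psi([f],[H^t])$ for *every* $f\in Z^J$, so the collection $\{v\in[c_Z]:\psi(v,[H^t])\}$ is empty, and this instance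 of comprehension holds. The index family $I$ generated by whole graphs $X_{t,f'}$, $f'\in\Phi$, is what makes the definable collection equal to a prescribed external one.

## 8. Proofs of Theorems A and B

**Proof of Theorem A.** Let $U$ be a normal measure on $\delta<\kappa$, let $Z$ and $\Phi$ be as in Lemma 4, and apply Theorem 6 with $\mathcal T=\{(U,Z,\Phi)\}$. Since $V_\kappa$ is unchanged, $U$ is a normal measure on $\delta$ in $\mathcal M$. The triple is external by Lemma 4, so ${\rm Ult}(\mathcal M,U)\not\models{\rm KM}$ by Corollary 12. Explicitly, $\psi$ defines $U$ inside ${\rm Ult}(\mathcal M,U)$ as a subcollection of the set $P(\delta)$, but $U$ is not a set of ${\rm Ult}(\mathcal M,U)$.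

It remains to find a countable transitive model in $V$. The failure is expressed in $\mathcal M$ by a second-order formula about $U$, because the ultrapower is interpreted in $\mathcal M$. By Theorem C(1), the formula is: there are a set $Z$ and a class $H\subseteq\delta\times M$ such that for no class $F\subseteq\delta\times M$ it is true that for all $f\in Z^\delta$, $\{\alpha:f(\alpha)\in F_\alpha\}\in U$ holds iff there is a class $K\subseteq\delta\times M$ such that for $U$-many $\alpha$, $K_\alpha$ is a closed unbounded class of ordinals with $(f(\alpha),\xi)\in H_\alpha$ for all $\xi\in K_\alpha$. In any model of ${\rm KM}$ with a normal measure $U$, this formula implies that the internal ultrapower by $U$ fails comprehension.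

In $V[G]$ take a countable elementary submodel of the two-sorted structure $\mathcal M$ containing $U$. Collapse its sets by the transitive collapse $\rho$, and send a class $A$ of the submodel to the set of all $\rho(a)$ with $a\in A$ in the submodel. By elementarity, different classes of the submodel differ at an element of the submodel, so this is an isomorphism onto a countable transitive model of ${\rm KM}$ in which the image of $U$ is a normal measure satisfying the formula. This model is coded by a real in $V[G]$. By Lemma 7, that real is in $V$. The structure it codes is well-founded in $V$ and satisfies the same formulas there, so its collapse, formed in $V$, is the required model. (Alternatively, the existence of such a model is a $\Sigma^1_2$ statement, and Shoenfield absoluteness applies.) $\square$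

In particular, if "${\rm ZFC}$ + there is a measurable cardinal below an inaccessible cardinal" is consistent, then so is "${\rm ZFC}$ + there is a transitive model of ${\rm KM}$ having a normal measure whose internal ultrapower is not a model of ${\rm KM}$".

**Proof of Theorem B.** For principal $E$, ${\rm Ult}(\mathcal M,E)\cong\mathcal M$ by Section 1. For each nonprincipal ultrafilter $E\in V_\kappa$ on a set, Lemma 5 lets us choose an external triple $t_E=(E,Z_E,\Phi_E)\in V_\kappa$. Apply Theorem 6 to $\mathcal T=\{t_E:E\in V_\kappa\text{ a nonprincipal ultrafilter}\}$. Since $V_\kappa$ is unchanged, these are all the nonprincipal ultrafilters of $\mathcal M$, and by Corollary 12, ${\rm Ult}(\mathcal M,E)\not\models{\rm KM}$ for each of them. $\square$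

**Remark 14 (the level of the failure).** The instance of comprehension that fails is that of $v\in[c_Z]\wedge\psi(v,[H^t])$, which is $\Sigma^1_1$. It is even an instance of $\Sigma^1_1$-separation, since it asks for a subset of the set $[c_Z]$. By Theorem C(1), no instance without class quantifiers can fail. By Theorem C(2), $E$-choice must fail in these models.

In the model of Theorem A this failure can be seen directly. Write $t=(U,Z,\Phi)$. Given $\alpha<\delta$, the set $Y=\delta\setminus\alpha$ is in $U$ and $f_Y(\alpha)=\emptyset$, so $(t,\alpha,\emptyset)\in X_{t,f_Y}$ and the club $C_{(t,\alpha,\emptyset)}\subseteq S_{(t,\alpha,\emptyset)}$ is a class. So for every $\alpha<\delta$ there is a club class contained in $S_{(t,\alpha,\emptyset)}$. But no class $K$ has sections $K_\alpha$ that are such clubs for $U$-many $\alpha$. Otherwise Theorem 6, applied to the function $f$ with constant value $\emptyset$, would give $Y\in U$ with $Y\cap\alpha=\emptyset$ for $U$-many $\alpha$, hence for unboundedly many $\alpha<\delta$, and $Y$ would be empty.
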